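# Shifted bicyclic units that do not generate a free product

## 1. The disproof in order 64

**Theorem 1.** For a finite group $G$, a subgroup $H\le G$ and $g\in G$, write $H^g=g^{-1}Hg$ and $\widetilde H=\sum_{h\in H}h\in\mathbb ZG$, and for $h\in H$ put
$$a_h=h+\widetilde H\,g\,(1-h),\qquad b_h=h+(1-h)\,g^{-1}\,\widetilde H. \tag{1}$$
Let $\Gamma$ be the subgroup of the unit group $\mathcal U(\mathbb ZG)$ generated by all $a_h$ and $b_h$, $h\in H$. There are a group $G$ of order $64$ and nilpotency class $2$, a subgroup $H\cong C_2\times C_2$ and an element $g\in G$ such that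

1. $H\cap H^g=1$;
2. there is an irreducible representation $\rho$ of $G$ over $\mathbb Q$ such that, for every $h\in H$, $\rho(h)\in Z(\rho(G))$ implies $h\in Z(G)$;
3. $\Gamma$ is not isomorphic to the free product $H*H$.

This disproves a conjecture from the paper of Geoffrey Janssens, Doryan Temmerman and François Thilmany, "Simultaneous ping-pong for finite subgroups of reductive groups", arXiv:2510.23957 (2025). To state the conjecture we name the objects. The **shifted bicyclic maps** are
$$\sigma_{H,g}:h\mapsto a_h,\qquad \sigma_{g^{-1},H}:h\mapsto b_h .$$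
The canonical involution $^*$ on $\mathbb QG$ is the $\mathbb Q$-linear extension of $x\mapsto x^{-1}$, $x\in G$. An irreducible $\mathbb Q$-representation $\rho$ with the property in item 2 is called **center-preserving on $H$**, and $\mathrm{Cir}^G_{\mathbb Q}(H)$ is the set of these representations.

**Conjecture.** Let $H\le G$ be finite groups with $\mathrm{Cir}^G_{\mathbb Q}(H)\ne\emptyset$, and let $g\in G$ with $H\cap H^g=1$. Then
$$\langle \mathrm{im}(\sigma_{H,g}),\mathrm{im}(\sigma_{g^{-1},H})\rangle\cong H*H\cong\langle \mathrm{im}(\sigma_{H,g}),\mathrm{im}(\sigma_{H,g})^*\rangle .$$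

In plain words: we have two copies of the finite group $H$ inside $\mathcal U(\mathbb ZG)$, transposes of each other, and we ask whether the only relations between them are those inside each copy. Theorem 1 says no, although both hypotheses hold. Three further theorems are stated and proved later. Theorem 2 (Section 7) gives a necessary condition for $\Gamma\cong H*H$. Theorem 3 (Section 8) computes $\Gamma$ when $gHg^{-1}$ normalizes $H$. Theorem 4 (Section 10) produces failures for many $H$.

## 2. Shifted bicyclic units and center-preserving representations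

Throughout, $G$ is finite, $H\le G$, $n=|H|$, $g\in G$ with $H\cap H^g=1$, $K=gHg^{-1}$, and $h'=ghg^{-1}\in K$ for $h\in H$. Conjugating by $g$ gives
$$H\cap H^g=1\iff H\cap K=1 .$$
We use constantly that $k\widetilde H=\widetilde H=\widetilde Hk$ for $k\in H$, so that $(1-k)\widetilde H=0=\widetilde H(1-k)$ and $\widetilde H^2=n\widetilde H$.

**The maps are injective homomorphisms.** Multiply out:
$$a_ha_k=hk+h\widetilde Hg(1-k)+\widetilde Hg(1-h)k+\widetilde Hg(1-h)\widetilde Hg(1-k).$$
The last term vanishes because $(1-h)\widetilde H=0$, and $h\widetilde H=\widetilde H$. So $a_ha_k=hk+\widetilde Hg\big((1-k)+(k-hk)\big)=a_{hk}$. Since $a_1=1$, each $a_h$ is a unit. If $a_h=1$, multiply on the left by $1-k$ with $k\in H$. This gives $(1-k)(h-1)=0$, so $k(h-1)=h-1$ for all $k\in H$. Then the element $h-1\in\mathbb ZH$ has constant coefficients. They add up to $0$, so they are all $0$, and $h=1$.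

**The two groups of the conjecture coincide.** We have $(st)^*=t^*s^*$ and $\widetilde H^*=\widetilde H$. Hence
$$a_h^*=h^{-1}+(1-h^{-1})g^{-1}\widetilde H=b_{h^{-1}} .\tag{2}$$
So $h\mapsto b_h$ is an injective homomorphism too, and $\mathrm{im}(\sigma_{H,g})^*=\mathrm{im}(\sigma_{g^{-1},H})$. Both groups in the conjecture equal $\Gamma$.

**What center-preserving means here.** If $h\in H\cap Z(G)$, then $h=g^{-1}hg\in H\cap H^g=1$. So, under our standing assumption, $\rho$ is center-preserving on $H$ exactly when $\rho(h)\notin Z(\rho(G))$ for every $1\ne h\in H$.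

**Example 1.** Let $D_8=\langle r,s : r^4=s^2=1,\ srs=r^{-1}\rangle$, $H=\langle s\rangle$, $g=r$. Then $rsr^{-1}=r^2s$, so $K=\langle r^2s\rangle$ and $H\cap K=1$. In a one-dimensional representation the image is abelian, so $\rho(s)$ is central although $s$ is not; these are not center-preserving on $H$. The representation
$$s\mapsto\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad r\mapsto\begin{pmatrix}0&-1\\1&0\end{pmatrix}\tag{3}$$
is irreducible even over $\mathbb C$, so the center of its image consists of scalar matrices, and the image of $s$ is not scalar. It is center-preserving on $H$.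

## 3. Abstract isomorphism and the canonical map

Write $H*H$ as the free product of two copies $\{x_h\}$ and $\{y_h\}$ of $H$, and let
$$\pi:H*H\to\Gamma,\qquad x_h\mapsto a_h,\quad y_h\mapsto b_h .$$
This is surjective. To disprove an *abstract* isomorphism it does not obviously suffice to find an element of $\ker\pi$: some other isomorphism might exist. For these groups that cannot happen.

We recall some textbook facts. Every nontrivial element of a free product has a unique reduced expression. An element of finite order in a free product is conjugate into a factor. A subgroup of a free product which meets all conjugates of the factors trivially is free (Kurosh). Free groups are torsion-free and residually finite (each $x\ne1$ survives in some finite quotient), and two commuting elements of a free group are powers of a common element.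

**Proposition 1.** $\Gamma\cong H*H$ as abstract groups if and only if $\pi$ is injective.

**Proof.** If $\pi$ is injective, it is an isomorphism. For the converse we show that a surjective endomorphism of $H*H$ is injective.

**Step 1: $H*H$ is residually finite.** Let $F$ be the kernel of $H*H\to H\times H$, $x_h\mapsto(h,1)$, $y_h\mapsto(1,h)$. It has finite index. The map is injective on each factor, so $F$ meets all conjugates of the factors trivially and is free. Let $1\ne x\in H*H$. If $x\notin F$, it survives in the finite quotient $(H*H)/F$. If $x\in F$, choose a finite-index subgroup of $F$ not containing $x$. It has finite index in $H*H$, so the intersection of its conjugates is a normal subgroup of finite index that does not contain $x$.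

**Step 2: finitely generated residually finite groups are Hopfian (Malcev).** Let $\varphi$ be a surjective endomorphism of such a group $L$, and suppose $1\ne k\in\ker\varphi$. Choose a homomorphism $q:L\to Q$ to a finite group with $q(k)\ne1$. For $i\ge0$ choose $k_i$ with $\varphi^i(k_i)=k$. Then $q\varphi^i(k_i)\neq1$, while $q\varphi^j(k_i)=1$ for all $j>i$. So the homomorphisms $q\varphi^i$ are pairwise distinct. But a finitely generated group has only finitely many homomorphisms to $Q$, a contradiction.

**Step 3: conclusion.** If $\Gamma\cong H*H$, then $\pi$ followed by such an isomorphism is a surjective endomorphism of $H*H$. It is injective by Step 2, so $\pi$ is injective. $\square$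

From now on, the question is whether $\pi$ is injective.

## 4. Subgroups of order two and the infinite dihedral group

If $H=1$, then $\Gamma=1=H*H$. The first real case has a positive answer, with no further hypothesis.

**Proposition 2.** If $|H|=2$ and $H\cap H^g=1$, then $\Gamma\cong H*H$.

**Proof.** Let $H=\{1,h\}$ and
$$E=\widetilde Hg(1-h)=g+hg-gh-hgh .$$
*First, $E\ne0$.* We look at the coefficient of $gh$. We have $gh\ne g$ and $gh\neq hgh$, because $h\ne1$. Also $gh\ne hg$, since otherwise $h=g^{-1}hg\in H\cap H^g=1$. So this coefficient is $-1$.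

*Second, $a_hb_h$ has infinite order.* By (2), $b_h=a_h^*$, as $h^{-1}=h$. In the left regular representation on $\mathbb RG$, with $G$ as an orthonormal basis, $s^*$ acts as the transpose of $s$. So $a_hb_h=a_ha_h^*$ acts as a positive definite symmetric matrix. If it had finite order, all its eigenvalues would be $1$, and being diagonalizable it would be $1$. Then $a_h^*=a_h^{-1}=a_h$, since $a_h^2=a_{h^2}=1$. Now $a_h=h+E$ and $h^*=h$, so $E=E^*=(1-h)g^{-1}\widetilde H$. Multiply on the left by $\widetilde H$: the left side becomes $2E$, the right side $0$. This contradicts $E\neq0$.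

So $\Gamma$ is generated by the two involutions $a_h,b_h$, whose product has infinite order. It is infinite dihedral, that is, isomorphic to $C_2*C_2$. $\square$

**Example 2.** In Example 1, apply (3). Here $\widetilde H\mapsto\mathrm{diag}(2,0)$ and $1-s\mapsto\mathrm{diag}(0,2)$, so
$$a_s\mapsto\begin{pmatrix}1&-4\\0&-1\end{pmatrix},\qquad b_s\mapsto\begin{pmatrix}1&0\\-4&-1\end{pmatrix},\qquad a_sb_s\mapsto\begin{pmatrix}17&4\\4&1\end{pmatrix}.$$
The product has trace $18$ and determinant $1$; its eigenvalues $9\pm\sqrt{80}$ are not roots of unity. One also sees ping-pong. If $|x|\le|y|$ and $y\ne0$, then $a_s$ maps $(x,y)$ to $(x-4y,-y)$, and $|x-4y|\ge3|y|>|y|$. If $|x|\ge|y|$ and $x\neq0$, then $b_s$ maps $(x,y)$ to $(x,-4x-y)$, and $|4x+y|\ge3|x|>|x|$. Each letter throws the wrong cone into the other one, so no reduced word can be trivial.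

## 5. A group of order $p^6$, and ping-pong in one representation

Example 2 suggests a plan for the conjecture: take $\rho\in\mathrm{Cir}^G_{\mathbb Q}(H)$ and play ping-pong in $\rho$. The correction term $\widetilde Hg(1-h)$ pushes vectors into the fixed space of $H$, and its adjoint pushes them out. The hypothesis on $\rho$ should guarantee that no $h\ne1$ is invisible.

Here is what the plan needs. If for a single $h\ne 1$ the push $\rho(\widetilde Hg(1-h))$ is zero, then $\rho(a_h)=\rho(h)$. The adjoint push is zero as well (checked in Section 7), so $\rho(b_h)=\rho(h)$ too, and $\rho$ kills the nontrivial element $x_hy_h^{-1}$. Does the center-preserving property prevent this? It says that $\rho(h)$ fails to commute with *some* element of $\rho(G)$. The push involves only the *one* element $g$: if $\rho(h)$ commutes with $\rho(g)$, then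
$$\rho(\widetilde Hg(1-h))=\rho(\widetilde H(1-h)g)=0. \tag{4}$$
So the plan stops when some $h\ne1$ is moved, in the image of $\rho$, by an element of $G$ but not by $g$. We now build a group where this happens.

**The group.** Let $p$ be a prime, $E=\langle u_1,u_2,z_1,z_2\rangle\cong C_p^4$, and $G=E\rtimes\langle g,f\rangle$, where $\langle g,f\rangle\cong C_p^2$ acts by
$$gu_1g^{-1}=u_1z_1,\quad gu_2g^{-1}=u_2z_2,\quad fu_1f^{-1}=u_1,\quad fu_2f^{-1}=u_2z_1,\quad z_1,z_2\text{ central}.\tag{5}$$
This is a legitimate action. Written additively on $\mathbb F_p^4$, the two automorphisms are $1+A$ and $1+B$, where $A,B$ map into $\langle z_1,z_2\rangle$ and vanish on it. Hence all products of two of $A,B$ are zero. So $(1+A)(1+B)=1+A+B=(1+B)(1+A)$ and $(1+A)^p=1+pA=1$, and likewise for $B$. Thus $|G|=p^6$. Modulo the central subgroup $\langle z_1,z_2\rangle$ all generators commute, and $z_1,z_2$ are commutators. So $G'=\langle z_1,z_2\rangle\le Z(G)$, and $G$ has class $2$. Put $H=\langle u_1,u_2\rangle\cong C_p^2$.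

**Lemma 1.** For these $G,H,g$ we have $H\cap H^g=1$ and $\mathrm{Cir}^G_{\mathbb Q}(H)\ne\emptyset$.

**Proof.** The elements of $K$ are $u_1^iu_2^jz_1^iz_2^j$. Such an element lies in $H$ only if $i\equiv j\equiv0$ modulo $p$. So $H\cap K=1$.

The regular representation of $G/\langle z_2\rangle$ over $\mathbb Q$ is faithful and $z_1\notin\langle z_2\rangle$. So some irreducible constituent $\rho$ has $\rho(z_1)\ne1$, and then $\rho(z_1)$ has order $p$. Let $1\neq h=u_1^iu_2^j$. If $i\not\equiv0$, then
$$\rho(ghg^{-1}h^{-1})=\rho(z_1)^i\rho(z_2)^j=\rho(z_1)^i\ne1.$$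
If $i\equiv0\not\equiv j$, then $\rho(fhf^{-1}h^{-1})=\rho(z_1)^j\ne1$. In both cases $\rho(h)\notin Z(\rho(G))$. So $\rho$ is center-preserving on $H$. $\square$

In this $\rho$, the element $u_2$ is moved by $f$ but not by $g$, because $gu_2g^{-1}=u_2z_2$ and $\rho(z_2)=1$. By (4) the push of $u_2$ is zero, and $\rho$ cannot detect the freeness we want.

Changing $\rho$ does not help. Let $\rho$ be any irreducible $\mathbb Q$-representation of $G$. By Schur's lemma $\mathrm{End}_G(\rho)$ is a division algebra. The image $\rho(\langle z_1,z_2\rangle)$ lies in it and generates a field, so it is a finite subgroup of the multiplicative group of a field, hence cyclic. So $\rho$ kills some $z_1^iz_2^j\ne1$, and then $h=u_1^iu_2^j\neq1$ satisfies $\rho(ghg^{-1}h^{-1})=1$. Thus *every* irreducible representation is blind to the push of some $h\neq1$. One last hope would be to combine several representations, each of which misses something different. Section 7 shows that this cannot work either. For $p=2$ we first exhibit an explicit relation.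

## 6. Two commuting products: proof of Theorem 1

Take $p=2$ in Section 5. Then $|G|=64$, $G$ has class $2$, $H\cong C_2\times C_2$ and $n=4$. Lemma 1 gives items 1 and 2. It remains to show that $\Gamma\not\cong H*H$.

Why should a relation exist? In the representation of Example 2, the product $a_sb_s$ was one fixed matrix. When the pushes of $u_1$ and $u_2$ live on vectors where each $u_i$ acts only through a sign, one expects $a_{u_i}b_{u_i}$ to be either the identity or one fixed matrix, the same for $i=1,2$. Then $a_{u_1}b_{u_1}$ and $a_{u_2}b_{u_2}$ commute. Example 5 makes this precise; here is a direct proof.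

**Step 1: compute $t_i=a_{u_i}b_{u_i}$.** The groups $H$, $K=gHg^{-1}$ and $g^{-1}Hg$ all lie in the abelian group $E$, so they commute elementwise. Put $u_i'=gu_ig^{-1}$ and
$$E_i=\widetilde Hg(1-u_i)=(1-u_i')\widetilde Hg,\qquad D_i=(1-u_i)g^{-1}\widetilde H,\qquad F_i=(1-u_i')\widetilde H .$$
The second form of $E_i$ uses $g(1-u_i)=(1-u_i')g$ and the fact that $u_i'$ commutes with $\widetilde H$. Since $u_i^2=1$, we have $u_i(1-u_i)=-(1-u_i)$ and $(1-u_i)^2=2(1-u_i)$. So $u_iD_i=-D_i$, $E_iu_i=-E_i$, and
$$E_iD_i=\widetilde Hg(1-u_i)^2g^{-1}\widetilde H=2\widetilde H(1-u_i')\widetilde H=2(1-u_i')\widetilde H^2=8F_i .$$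
Therefore
$$t_i=(u_i+E_i)(u_i+D_i)=1-D_i-E_i+8F_i .\tag{6}$$

**Step 2: multiply the pieces.** We want $(t_1-1)(t_2-1)=(t_2-1)(t_1-1)$. By (6) it suffices that each of the nine products (one of $D,E,F$ with index $i$ times one of $D,E,F$ with index $j$) is unchanged when $i$ and $j$ are exchanged. Four products vanish, because they contain $\widetilde H(1-u)$ or $(1-u)\widetilde H$ with $u\in H$:
$$\begin{aligned}
D_iD_j&=(1-u_i)g^{-1}\,\widetilde H(1-u_j)\,g^{-1}\widetilde H=0,\\
E_iE_j&=\widetilde Hg\,(1-u_i)\widetilde H\,g(1-u_j)=0,\\
E_iF_j&=\widetilde Hg\,(1-u_i)\widetilde H\,(1-u_j')=0,\\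
F_iD_j&=(1-u_i')\,\widetilde H(1-u_j)\,g^{-1}\widetilde H=0 .
\end{aligned}$$
The other five are symmetric in $i,j$:
$$\begin{aligned}
D_iE_j&=(1-u_i)g^{-1}\widetilde H^2g(1-u_j)=4(1-u_i)(1-u_j)\,g^{-1}\widetilde Hg,\\
E_iD_j&=\widetilde Hg(1-u_i)(1-u_j)g^{-1}\widetilde H,\\
D_iF_j&=(1-u_i)g^{-1}\widetilde H(1-u_j')\widetilde H=4(1-u_i)g^{-1}(1-u_j')\widetilde H=4(1-u_i)(1-u_j)g^{-1}\widetilde H,\\
F_iE_j&=(1-u_i')\widetilde H(1-u_j')\widetilde Hg=4(1-u_i')(1-u_j')\widetilde Hg,\\
F_iF_j&=4(1-u_i')(1-u_j')\widetilde H .
\end{aligned}$$
In the first line we used that $g^{-1}Hg$ commutes with $u_j$, and in the third that $g^{-1}(1-u_j')=(1-u_j)g^{-1}$. Hence $t_1t_2=t_2t_1$.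

**Step 3: read off an element of the kernel.** In $H*H$ the reduced words
$$x_{u_1}y_{u_1}x_{u_2}y_{u_2}\qquad\text{and}\qquad x_{u_2}y_{u_2}x_{u_1}y_{u_1}$$
are different, so they are different elements. Under $\pi$ both map to $t_1t_2=t_2t_1$. So $\pi$ is not injective, and $\Gamma\not\cong H*H$ by Proposition 1. This proves Theorem 1, and the conjecture is false. $\square$

**Example 3.** The computation used only that $H=\langle u_1,u_2\rangle\cong C_2^2$ and that $H,gHg^{-1},g^{-1}Hg$ lie in one abelian subgroup. So it applies verbatim to $D_8\times D_8$, also of order $64$ and class $2$, with $u_1=(s,1)$, $u_2=(1,s)$, $g=(r,r)$: all three subgroups lie in $\langle s,r^2\rangle\times\langle s,r^2\rangle$, and $H\cap K=1$ as in Example 1. Let $\rho$ be the tensor product of two copies of (3), one for each factor. It is irreducible over $\mathbb C$, so central elements of the image are scalars. The elements $(s,1)$, $(1,s)$, $(s,s)$ act as $\mathrm{diag}(1,1,-1,-1)$, $\mathrm{diag}(1,-1,1,-1)$, $\mathrm{diag}(1,-1,-1,1)$, none of them scalar. So $\rho$ is center-preserving on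 $H$. The blind spot of $\rho$ is $(s,s)$: its commutator with $g$ is $(r^2,r^2)$, which acts as $(-1)(-1)=1$.

## 7. Non-faithful representations of a free product, and a necessary condition

We now justify the claim that several blind representations cannot be combined into a faithful one.

**Lemma 2.** Let $P\ne1$ be a finite group. Finitely many nontrivial normal subgroups of $P*P$ have nontrivial intersection.

**Proof.** Let $F=\ker(P*P\to P\times P)$, a free group as in Proposition 1.

**Step 1: pass to $F$.** Let $M\ne1$ be normal in $P*P$; we show $M\cap F\ne1$. If $M$ contains an element $m$ of infinite order, then $1\ne m^{|P|}\in M\cap F$, because every element of $P\times P$ has order dividing $|P|$. Otherwise $M$ contains a nontrivial element of finite order. It is conjugate into a factor, so by normality $M$ contains some $a\ne1$ of one factor. For $b\ne1$ in the other factor, $aba^{-1}b^{-1}$ is a nonempty reduced word. It lies in $M$ by normality, and in $F$ because the two factors commute in $P\times P$.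

**Step 2: intersect inside $F$.** Let $R_1,R_2\ne1$ be normal in $F$ and $1\ne r_i\in R_i$. If $[r_1,r_2]\ne1$, it lies in $R_1\cap R_2$. Otherwise $r_1=z^i$ and $r_2=z^j$ for some $z\in F$ and nonzero $i,j$. Then $z^{ij}=r_1^j=r_2^i$ lies in $R_1\cap R_2$, and it is nontrivial because $F$ is torsion-free.

**Step 3: induct.** Given $M_1,\dots,M_k$, the subgroups $M_i\cap F$ are nontrivial and normal in $F$. By Step 2 and induction on $k$, so is their intersection. $\square$

**Theorem 2.** Let $H\le G$ be finite and $g\in G$ with $H\cap H^g=1$. If $\Gamma\cong H*H$, then for every $1\ne P\le H$ there is an irreducible $\mathbb Q$-representation $\rho$ of $G$ with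
$$\rho(\widetilde Hg(1-h))\ne0\qquad\text{for all }1\ne h\in P .$$
For $P=H$ such a $\rho$ lies in $\mathrm{Cir}^G_{\mathbb Q}(H)$. Hence, for $H\ne1$, the condition $\mathrm{Cir}^G_{\mathbb Q}(H)\neq\emptyset$ is necessary for $\Gamma\cong H*H$; by Theorem 1 it is not sufficient. If $|H|=2$, then $\Gamma\cong H*H$ always.

**Proof.** The last sentence is Proposition 2. Assume $\Gamma\cong H*H$, so that $\pi$ is injective by Proposition 1. Let $1\ne P\le H$ and suppose that every irreducible $\rho$ admits some $1\ne h=h_\rho\in P$ with $\rho(\widetilde Hg(1-h))=0$.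

**Step 1: the adjoint push vanishes too.** We have $\widetilde Hg(1-h^{-1})=-\widetilde Hg(1-h)h^{-1}$, so $\rho(\widetilde Hg(1-h^{-1}))=0$. With respect to a $G$-invariant inner product, $\rho(s^*)$ is the adjoint of $\rho(s)$. The element $(1-h)g^{-1}\widetilde H$ equals $(\widetilde Hg(1-h^{-1}))^*$. So $\rho((1-h)g^{-1}\widetilde H)=0$.

**Step 2: each $\rho$ kills something.** By Step 1, $\rho(a_h)=\rho(h)=\rho(b_h)$. So $1\ne x_hy_h^{-1}\in P*P$ acts trivially in $\rho$. The kernel of $P*P\to GL(\rho)$ is therefore a nontrivial normal subgroup.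

**Step 3: all $\rho$ kill something in common.** There are finitely many irreducible $\rho$. By Lemma 2 some $1\ne w\in P*P\le H*H$ acts trivially in all of them. Since $\mathbb QG$ is semisimple, it acts faithfully on the direct sum of its irreducible modules. So $\pi(w)=1$, contradicting injectivity.

**The case $P=H$.** Let $\rho$ be as in the statement, and suppose $\rho(h)\in Z(\rho(G))$ with $1\ne h\in H$. Then $\rho(h)$ commutes with $\rho(g)$, and (4) gives $\rho(\widetilde Hg(1-h))=0$, a contradiction. So $\rho$ is center-preserving on $H$. $\square$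

**Example 4.** For the groups of order $p^6$ in Section 5, we saw that every irreducible $\rho$ kills some push $\widetilde Hg(1-h)$ with $1\neq h\in H$. So Theorem 2 with $P=H$ gives $\Gamma\not\cong H*H$ for every prime $p$. For $p=2$ this is a second proof of Theorem 1, without an explicit relation.

## 8. A two-by-two matrix model when $gHg^{-1}$ normalizes $H$

**Theorem 3.** Suppose $H\ne1$, $H\cap H^g=1$ and $gHg^{-1}\le N_G(H)$. Then $\Gamma$ depends only on $H$: via $a_h\mapsto\alpha_h$, $b_h\mapsto\beta_h$ it is isomorphic to the subgroup $\Gamma(H)\le GL_2(\mathbb ZH)$ generated by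
$$\alpha_h=\begin{pmatrix}1&n(1-h)\\0&h\end{pmatrix},\qquad \beta_h=\begin{pmatrix}1&0\\n(1-h)&h\end{pmatrix}\qquad(h\in H).\tag{7}$$

(a) If $H$ has a complex representation $\tau\ne0$ in which no $h\ne1$ has eigenvalue $1$, then $\Gamma\cong H*H$.

(b) If $H$ contains a subgroup $C_p\times C_p$ ($p$ prime), then $\Gamma\not\cong H*H$.

(c) If $H$ is nilpotent, then $\Gamma\cong H*H$ if and only if $H$ contains no $C_p\times C_p$, that is, if and only if every Sylow subgroup of $H$ is cyclic or generalized quaternion.

(d) If $G$ is nilpotent of class $\le2$ and $H\cap H^g=1$, then $\Gamma\cong H*H$ if and only if $H$ is cyclic. (Here the normalizing hypothesis is automatic, and $H=1$ is a trivial case.)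

**Example 5.** Let $H=\langle u_1,u_2\rangle\cong C_2^2$, so $n=4$. Evaluate (7) at a character $\chi$ of $H$. If $\chi(u_i)=1$, then $\alpha_{u_i}$ and $\beta_{u_i}$ become the identity. If $\chi(u_i)=-1$, then
$$\alpha_{u_i}\beta_{u_i}\mapsto\begin{pmatrix}1&8\\0&-1\end{pmatrix}\begin{pmatrix}1&0\\8&-1\end{pmatrix}=\begin{pmatrix}65&-8\\-8&1\end{pmatrix}=:T .$$
So at every $\chi$ the two products $\alpha_{u_1}\beta_{u_1}$ and $\alpha_{u_2}\beta_{u_2}$ lie in $\{1,T\}$, and they commute. Since $\mathbb ZH$ embeds in $\prod_\chi\mathbb C$, they commute in $GL_2(\mathbb ZH)$. This is the relation of Section 6.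

**Proof that $\Gamma\cong\Gamma(H)$.**

**Step 1: the matrices define a homomorphism $W$.** Multiplying out, the upper right entry of $\alpha_h\alpha_k$ is $n(1-k)+n(1-h)k=n(1-hk)$, and the lower left entry of $\beta_h\beta_k$ is $n(1-h)+hn(1-k)=n(1-hk)$. So $\alpha_h\alpha_k=\alpha_{hk}$ and $\beta_h\beta_k=\beta_{hk}$. Let $W:H*H\to GL_2(\mathbb ZH)$ be given by $x_h\mapsto\alpha_h$, $y_h\mapsto\beta_h$; its image is $\Gamma(H)$. We must show $\ker W=\ker\pi$.

**Step 2: split the regular module by the fixed vectors of $H$.** Put $e=\frac1n\widetilde H$ and $e_K=\frac1n\widetilde K=geg^{-1}$. Let $V=\mathbb CG$ as a left module, $X=eV=V^H$ and $Y=(1-e)V$, so $V=X\oplus Y$, and $Y$ is $H$-stable. The elements of $K$ normalize $H$, so they commute with $\widetilde H$ and $e$. Thus $X$ is $K$-stable, and $e$ and $e_K$ commute. The two pushes are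
$$N:Y\to X,\quad Ny=\widetilde Hgy;\qquad N^\dagger:X\to Y,\quad N^\dagger x=(1-e)g^{-1}\widetilde Hx=n\,g^{-1}(1-e_K)x .$$
The last equality holds because $\widetilde Hx=nx$ and $eg^{-1}=g^{-1}e_K$. From the definition (1), for $x\in X$ and $y\in Y$,
$$a_hx=x,\quad a_hy=hy+N(1-h)y,\quad b_hx=x+(1-h)N^\dagger x,\quad b_hy=hy .\tag{8}$$
Indeed $hx=x$, so the push in $a_hx$ vanishes. In $b_hx$ the factor $1-e$ of $N^\dagger$ may be inserted since $(1-h)e=0$. In $b_hy$ we use $\widetilde Hy=ney=0$.

**Step 3: how the pushes interact with $H$ and with each other.** From $gh=h'g$, and since $h'$ commutes with $\widetilde H$ and with $e_K$,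
$$N(hy)=\widetilde Hh'gy=h'Ny,\qquad N^\dagger(h'x)=n\,g^{-1}h'(1-e_K)x=hN^\dagger x .$$
Also $NN^\dagger x=n\widetilde H(1-e_K)x=n^2(1-e_K)x$, because $\widetilde H=ne$ commutes with $e_K$ and $ex=x$. Finally
$$NY=\widetilde Hg(1-e)V=\widetilde H(1-e_K)gV=(1-e_K)\widetilde HV=(1-e_K)X .$$

**Step 4: separate a part where $a_h$ and $b_h$ agree.** Put
$$X_0=e_KX,\qquad X'=(1-e_K)X,\qquad Y_0=\ker N,\qquad Y'=N^\dagger X' .$$
Then $X=X_0\oplus X'$ and $X_0=\ker N^\dagger$. Since $NY=X'$ and $NN^\dagger=n^2$ on $X'$, the map $n^{-2}N^\dagger|_{X'}$ is a section of $N:Y\to X'$, so $Y=Y_0\oplus Y'$. Altogether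
$$V=(X_0\oplus Y_0)\oplus(X'\oplus Y').$$
On $X_0$, formula (8) gives $a_h=b_h=1=h$. The space $Y_0$ is $H$-stable by Step 3, so (8) gives $a_hy=hy=b_hy$ for $y\in Y_0$. Hence $X_0\oplus Y_0$ is invariant, with $a_h=b_h=h$ there. The space $X'$ is $K$-stable, so $hY'=hN^\dagger X'=N^\dagger h'X'=Y'$. With $NY\subseteq X'$ and $N^\dagger X'= Y'$, (8) shows that $X'\oplus Y'$ is invariant.

**Step 5: coordinates on $X'\oplus Y'$.** Let $\theta=\frac1nN^\dagger:X'\to Y'$. It is bijective, $N\theta=n$ on $X'$, and $h\theta=\theta h'$. Let $H$ act on $X'$ by $h\cdot x=h'x$, and write the vectors of $X'\oplus Y'$ as $x+\theta z$ with $x,z\in X'$. By (8),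
$$a_h(x+\theta z)=x+\theta h'z+N\theta(1-h')z=\big(x+n(1-h)\cdot z\big)+\theta(h\cdot z),$$
$$b_h(x+\theta z)=x+(1-h)n\theta x+h\theta z=x+\theta\big(n(1-h)\cdot x+h\cdot z\big).$$
In the coordinates $(x,z)$, therefore, $a_h$ and $b_h$ act on $X'\oplus X'$ as $\alpha_h$ and $\beta_h$.

**Step 6: what acts as zero on $X'\oplus X'$.** Since $K$ normalizes $H$ and $H\cap K=1$, $HK$ is a group of order $n^2$, and $V$ is a free $\mathbb C[HK]$-module. The space $e\,\mathbb C[HK]$ has basis $\{ek:k\in K\}$, and $k_1\cdot ek=ek_1k$; so it is the regular $K$-module. Hence $X=eV$ is a nonzero free $\mathbb CK$-module. Transporting along $H\cong K$, $h\mapsto h'$, the $H$-module $X'=(1-e_K)X$ is a nonempty direct sum of copies of $(1-e)\mathbb CH$. If $c\in\mathbb CH$ annihilates $X'$, then $c(1-e)=0$, so $c=ce\in\mathbb CHe=\mathbb Ce$. Applying a matrix to the vectors $(x,0)$ and $(0,x)$, we conclude that an element of $M_2(\mathbb CH)$ annihilating $X'\oplus X'$ lies in $M_2(\mathbb Ce)$.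

**Step 7: $W(w)=1$ implies $\pi(w)=1$.** By Step 5, $\pi(w)$ acts trivially on $X'\oplus Y'$. On $X_0\oplus Y_0$ it acts as $\bar w$, the image of $w$ under $H*H\to H$, $x_h,y_h\mapsto h$. Modulo $n$, both $\alpha_h$ and $\beta_h$ become $\mathrm{diag}(1,h)$, so $W(w)\equiv\mathrm{diag}(1,\bar w)$ in $GL_2((\mathbb Z/n)H)$. As $n\ge2$, distinct elements of $H$ stay distinct in $(\mathbb Z/n)H$, so $\bar w=1$. Thus $\pi(w)$ acts trivially on all of $V=\mathbb CG$, and $\pi(w)=1$.

**Step 8: $\pi(w)=1$ implies $W(w)=1$.** By Steps 5 and 6, $W(w)-1\in M_2(\mathbb Ce)$. The augmentation $\mathbb CH\to\mathbb C$ sends every $\alpha_h$ and $\beta_h$ to the identity matrix, so it sends $W(w)-1$ to $0$. It is injective on $\mathbb Ce$, as $e\mapsto1$. Hence $W(w)=1$. $\square$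

## 9. Eigenvalue one, elementary abelian subgroups, and class two

We prove (a)–(d) of Theorem 3. In (a)–(c) we have $\ker\pi=\ker W$.

**Proof of (a).** This is the ping-pong of Example 2. Choose an inner product making $\tau$ unitary on its space $U$, and let $\Gamma(H)$ act on $U\oplus U$ through (7). For $h\neq1$, an eigenvalue $\zeta$ of $\tau(h)$ satisfies $\zeta^n=1\ne\zeta$, so $|1-\zeta|\ge2\sin(\pi/n)$. Since $\sin t\ge 2t/\pi$ on $[0,\pi/2]$ and $n\geq 2$, we get $n|1-\zeta|\ge2n\sin(\pi/n)\ge4$. As $\tau(h)$ is unitary, hence unitarily diagonalizable,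
$$\|n(1-\tau(h))y\|\ge4\|y\|\qquad(1\ne h\in H,\ y\in U).$$
If $\|x\|\le\|y\|$ and $y\ne0$, then $\alpha_h(x,y)=(x+n(1-\tau(h))y,\ \tau(h)y)$ with
$$\|x+n(1-\tau(h))y\|\ge3\|y\|>\|y\|=\|\tau(h)y\| .$$
If $\|x\|\ge\|y\|$ and $x\ne0$, then $\beta_h(x,y)=(x,\ n(1-\tau(h))x+\tau(h)y)$ with $\|n(1-\tau(h))x+\tau(h)y\|\ge3\|x\|>\|x\|$. So for $h\ne1$
$$\alpha_h:\{\|x\|\le\|y\|\}\setminus0\to\{\|x\|>\|y\|\},\qquad \beta_h:\{\|x\|\ge\|y\|\}\setminus0\to\{\|x\|<\|y\|\}.$$
Take $v=(x,y)$ with $\|x\|=\|y\|\ne0$ and apply a nonempty reduced word, letter by letter from the right. The first letter applies, as $v$ lies in both sources. After an $\alpha$ the vector satisfies $\|x\|>\|y\|$, which is in the source of the following $\beta$, and conversely. So the final vector has $\|x\|\ne\|y\|$ and differs from $v$. No nonempty reduced word lies in $\ker W=\ker\pi$, and $\Gamma\cong H*H$. $\square$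

**Proof of (b).** Let $C_p\times C_p\cong P\le H$. For $h\in P$ the matrices $\alpha_h,\beta_h$ lie in $GL_2(\mathbb ZP)\subset\prod_{\chi\in\widehat P}GL_2(\mathbb C)$, where $\widehat P$ is the set of complex characters $P\to\mathbb C^\times$. Since $P$ is not cyclic, each $\chi$ has $\ker\chi\ne1$. If $1\ne h\in\ker\chi$, then $1-h\mapsto0$ and $h\mapsto1$, so the $\chi$-components of $\alpha_h$ and $\beta_h$ are $1$. So for each $\chi$ the kernel of the component map $P*P\to GL_2(\mathbb C)$ is a nontrivial normal subgroup. By Lemma 2 there is $1\ne w\in P*P\leq H*H$ in all these kernels. Then $W(w)=1$, so $\pi(w)=1$, and $\Gamma\not\cong H*H$ by Proposition 1. $\square$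

**Proof of (c).** If $H$ contains some $C_p\times C_p$, use (b). Now suppose it does not.

*The Sylow subgroups.* Let $S\neq1$ be a Sylow $p$-subgroup of $H$ and $Z_0\le Z(S)$ of order $p$. A second subgroup $Z_1$ of order $p$ in $S$ would give $Z_0Z_1\cong C_p\times C_p$. So $S$ has a unique subgroup of order $p$, and hence is cyclic or generalized quaternion (classical; e.g. Robinson, *A Course in the Theory of Groups*, 5.3.6). Conversely, cyclic and generalized quaternion $p$-groups have only one subgroup of order $p$ and contain no $C_p\times C_p$; as every $p$-subgroup lies in a Sylow $p$-subgroup, this proves the "that is" in (c).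

*The representation.* Each such $S$ has a representation $\tau_p$ in which only $1$ has eigenvalue $1$. If $S$ is cyclic, take a faithful character. If $S$ is generalized quaternion, embed it in $SU(2)$: an element of $SU(2)$ with eigenvalue $1$ has both eigenvalues $1$, because its determinant is $1$, so it is the identity. Since $H$ is nilpotent, it is the direct product of its Sylow subgroups. Let $\tau$ be the tensor product of the $\tau_p$. An eigenvalue of $\tau(h)$, $h=\prod h_p$, is a product $\prod\lambda_p$ of eigenvalues $\lambda_p$ of $\tau_p(h_p)$, and the $\lambda_p$ are roots of unity of pairwise coprime orders. If the product is $1$, then all $\lambda_p=1$, so all $h_p=1$ and $h=1$. Apply (a). $\square$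

**Proof of (d).** If $G$ is abelian, then $H=H\cap H^g=1$. Whenever $H=1$, it is cyclic and $\Gamma=1=H*H$. So let $G$ have class $2$ and $H\ne1$. Consider
$$z(h)=h^{-1}ghg^{-1}\in G'\le Z(G)\qquad(h\in H).$$
It is a homomorphism: $z(hk)=k^{-1}(h^{-1}ghg^{-1})gkg^{-1}=z(h)z(k)$, as $z(h)$ is central. If $z(h)=1$, then $h=ghg^{-1}\in H\cap K=1$. So $z$ embeds $H$ in $Z(G)$, and $H$ is abelian. Then $K=\{h\,z(h):h\in H\}$ centralizes $H$. So the hypotheses of Theorem 3 hold, and by (c), $\Gamma\cong H*H$ if and only if the abelian group $H$ contains no $C_p\times C_p$, that is, if and only if $H$ is cyclic. $\square$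

**Remark.** Nothing is claimed in general when $gHg^{-1}\not\le N_G(H)$ and $|H|\ge3$. Nor does Theorem 3 decide all non-nilpotent $H$. For instance, $S_3$ contains no $C_p\times C_p$. It also has no representation as in (a): a transposition would have to act as $-1$, so a product of two different transpositions would act as $1$.

## 10. Overgroups in which a given $H$ fails

**Theorem 4.** For every prime $p$ the conjecture fails for some group of order $p^6$ and class $2$ with $H\cong C_p^2$. For every finite $H$ containing some $C_p\times C_p$ (for example every noncyclic abelian $H$), the conjecture fails for some overgroup $G$ of $H$.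

**Proof of the first statement.** Take the group of Section 5. Lemma 1 gives both hypotheses of the conjecture, and $H\cong C_p^2$ is not cyclic, so $\Gamma\not\cong H*H$ by Theorem 3(d).

**Proof of the second statement.** The plan is to place a commuting disjoint copy of $H$ next to it, so that Theorem 3(b) applies, and to make $G$ large enough for a center-preserving representation to exist.

**Step 1: the group.** Let $\tau_1=1,\tau_2,\dots,\tau_m$ be all irreducible complex representations of $H$ up to isomorphism; $m\ge2$ since $H\ne1$. Let $G=H\wr C_m=H^m\rtimes C_m$, identify $H$ with the first factor of $H^m$, and let $g$ generate $C_m$. Then $gHg^{-1}$ is a different factor of $H^m$. So it centralizes $H$ and meets it trivially, that is, $H\cap H^g=1$. Theorem 3(b) gives $\Gamma\not\cong H*H$.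

**Step 2: an irreducible complex representation.** Let $V=\mathrm{Ind}_{H^m}^G(\tau_1\boxtimes\cdots\boxtimes\tau_m)$. Its restriction to $H^m$ is the sum of the $m$ cyclic shifts of $\tau_1\boxtimes\cdots\boxtimes\tau_m$. These are pairwise non-isomorphic because the $\tau_j$ are, so $V$ is irreducible. Each $\tau_j$ occurs in exactly one shift at the first position. Hence, if $h\in H$ acts on $V$ as a scalar $c$, then every $\tau_j(h)$ is the scalar $c$. The case $j=1$ gives $c=1$. So $\tau_j(h)=1$ for all $j$, and $h=1$.

**Step 3: descend to $\mathbb Q$.** Let $\rho$ be the irreducible $\mathbb Q$-representation of $G$ whose complexification contains $V$. If $h\in H$ and $\rho(h)\in Z(\rho(G))$, then $h$ acts on $V$ as an operator commuting with $G$, so as a scalar by Schur's lemma, and $h=1$ by Step 2. So $\rho\in\mathrm{Cir}^G_{\mathbb Q}(H)$. Both hypotheses of the conjecture hold and its conclusion fails. $\square$
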